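# The critical regularity of $(F_2\times\mathbb Z)*\mathbb Z$

## 1. The value 2, and why it is not attained

Let $I$ be a compact interval and put
$$\omega(r)=r\exp\sqrt{1+\log(1/r)}\quad(0<r\le 1),\qquad \omega(0)=0. \tag{1}$$

**Theorem 1.** The group $G=(F_2\times\mathbb Z)*\mathbb Z$ embeds in $\mathrm{Diff}^1_+(I)$ so that $f'$ has modulus of continuity $O(\omega)$ for every $f\in G$. In particular, a single embedding lands in $\bigcap_{\tau<1}\mathrm{Diff}^{1,\tau}_+(I)$. On the other hand, $G$ does not embed in $\mathrm{Diff}^{1+bv}_+(I)$, hence neither in $\mathrm{Diff}^2_+(I)$ nor in the group of diffeomorphisms with Lipschitz derivative. Hence $\operatorname{CritReg}(G)=2$, and the value $2$ is not attained.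

Here is what the words mean. For $\tau\in[0,1)$ a continuous $f:I\to\mathbb R$ is $\tau$-Hölder if $[f]_\tau=\sup_{x\neq y}|f(x)-f(y)|/|x-y|^\tau$ is finite. $\mathrm{Diff}^{k,\tau}_+(I)$ is the group of orientation-preserving $C^k$-diffeomorphisms of $I$ whose $k$-th derivative is $\tau$-Hölder, and $\mathrm{Diff}^{1+bv}_+(I)$ is the group of orientation-preserving $C^1$-diffeomorphisms whose derivative has bounded variation. "$f'$ has modulus $O(\omega)$" means $|f'(x)-f'(y)|\le C\,\omega(|x-y|)$ for $|x-y|\le1$, with $C$ depending on $f$. The critical regularity of a group is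
$$\operatorname{CritReg}(G)=\sup\{k+\tau \mid G<\mathrm{Diff}^{k,\tau}_+(I)\},$$
where all abstract embeddings compete. By convention, $\operatorname{CritReg}(G)\ge1$ for a countable $G<\mathrm{Homeo}_+(I)$, and $\operatorname{CritReg}(G)=-\infty$ if $G$ does not embed in $\mathrm{Homeo}_+(I)$.

Two small examples. The group $\mathbb Z$ has critical regularity $\infty$: take the time-one map of a nonzero smooth vector field vanishing at the endpoints. The group $\mathbb Z/2$ has critical regularity $-\infty$: if an increasing homeomorphism $f$ satisfies $f(x)>x$, then $f^2(x)>f(x)>x$, and similarly with $<$, so $f^2=\mathrm{id}$ forces $f=\mathrm{id}$.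

The modulus $\omega$ lies between Hölder and Lipschitz. The ratio $\omega(r)/r=\exp\sqrt{1+\log(1/r)}$ tends to $\infty$ as $r\to0$, so modulus $O(\omega)$ is weaker than Lipschitz. For each $\tau<1$, however,
$$\omega(r)/r^\tau=\exp\bigl(-(1-\tau)\log(1/r)+\sqrt{1+\log(1/r)}\bigr)\to0,$$
so $\omega(r)\le C_\tau r^\tau$ on $[0,1]$ for a suitable $C_\tau$. One embedding with modulus $O(\omega)$ therefore works for all $\tau<1$ at once.

The problem is taken from S. Kim, T. Koberda, C. Rivas, "Direct products, overlapping actions, and critical regularity", arXiv:2010.05722 (2020). The group $G$ is singled out by a known dichotomy: a right-angled Artin group has finite critical regularity if and only if it contains a copy of $G$. The construction below handles more groups than $G$, and it also gives the following.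

**Theorem 2.** Let $Q=\prod_{j=1}^pQ_j$ with $Q_j=*_{i=1}^{n_j}(F_{r_{ij}}\times\mathbb Z^{d_{ij}})$, all free factors nontrivial. Then $Q$ embeds in $\mathrm{Diff}^1_+(I)$ with derivatives of modulus $O(\omega)$. If some $Q_j$ has $n_j\ge2$ and a factor with $r_{ij}\ge2$, $d_{ij}\ge1$, then $\operatorname{CritReg}(Q)=2$, not attained. Otherwise $Q$ embeds in $\mathrm{Diff}^\infty_+(I)$ and $\operatorname{CritReg}(Q)=\infty$.

Throughout, groups act on the left, so in a word the rightmost letter acts first. Every nontrivial element of a free product has a unique reduced form, a product of nontrivial elements of factors (its syllables) in which consecutive syllables lie in different factors. For a group with finite generating set $S$, $B_R$ is the set of elements of word length at most $R$.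

## 2. The upper bound: bounded variation of the derivative

The upper bound is a published theorem, which we quote.

**Theorem 3** (S. Kim, T. Koberda, *Free products and the algebraic structure of diffeomorphism groups*, J. Topol. 11 (2018)). If $M$ is a compact connected one-manifold and $H$ is a group that is not virtually metabelian, then $(H\times\mathbb Z)*\mathbb Z$ does not embed in $\mathrm{Diff}^{1+bv}_+(M)$.

Recall that a group is metabelian if its commutator subgroup is abelian, and virtually metabelian if some finite-index subgroup is metabelian. A finite-index subgroup of $F_2$ is a nonabelian free group, whose commutator subgroup is again nonabelian. So $F_2$ is not virtually metabelian, and $G$ does not embed in $\mathrm{Diff}^{1+bv}_+(I)$.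

A Lipschitz function on a compact interval has bounded variation, so $\mathrm{Diff}_+^{1+bv}(I)$ contains all $C^1$-diffeomorphisms with Lipschitz derivative, hence all $\mathrm{Diff}^{k,\tau}_+(I)$ with $k\ge2$. If $k+\tau\ge2$ with $\tau<1$, then $k\ge2$. So $G$ embeds in no $\mathrm{Diff}^{k,\tau}_+(I)$ with $k+\tau\ge2$: we get $\operatorname{CritReg}(G)\le2$, and $2$ is not attained. The rest of the lecture constructs the embedding.

## 3. Disjoint supports, wandering intervals, and a budget inequality

The group $F_2\times\mathbb Z$ alone is harmless: let $F_2$ act on $[0,\frac12]$ and $\mathbb Z=\langle c\rangle$ on $[\frac12,1]$, both smoothly and infinitely tangent to the identity at the ends (Section 12 shows that $F_2$ has such an action). So $F_2\times\mathbb Z$ and $\mathbb Z$ both have critical regularity $\infty$, and all the trouble comes from the free product.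

A natural way to realize a free product $H*B$ is to find, for a given ball $B_R$ of $H$, an interval $P$ whose images $gP$, $g\in B_R$, are pairwise disjoint. Then $B$ can be made to act on these images by unrelated actions, which separate words. We can treat one word at a time and place the resulting actions on a sequence of shrinking intervals. Since the derivatives of the generators must be continuous where these intervals accumulate, the generators in the successive actions have to converge to the identity. So for $H=F_2\times\mathbb Z=\langle a,b\rangle\times\langle c\rangle$ we want, for every $R$, generators as close to the identity as we like and an interval $P$ moved off itself by every nontrivial element of a ball.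

*First attempt: disjoint supports.* If $cP\cap P=\varnothing$, then $P$ contains no fixed point of $c$, so in the action above $P\subset(\frac12,1)$. But there $a$ is the identity, and $aP=P$. So the supports of $F_2$ and $c$ have to overlap.

*Second attempt: put $c$ on a free orbit of intervals.* Let $J$ be an interval whose translates $wJ$, $w\in F_2$, are pairwise disjoint, let $c$ act inside $J$, and copy $c$ to each $wJ$. If the generators are near the identity, no such $J$ exists. Indeed, suppose that $a^{\pm1},b^{\pm1}$ have derivative at least $e^{-\eta}$ with $\eta<\log3$. There are $4\cdot3^{n-1}$ words of length $n$, and $|wJ|\ge e^{-\eta n}|J|$ for each, so these translates have total length at least $\frac43(3e^{-\eta})^n|J|\to\infty$. So disjointness can only be asked for a ball, and long words must be allowed to fix $J$.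

*Third attempt: transport $c$ affinely.* Say $a$ has disjoint intervals $v_n=a^nv_0$, $n\in\mathbb Z$, is affine on each, and commutes with $c$, which preserves each $v_n$. Then $c|_{v_n}=a^nc|_{v_0}a^{-n}$ has the same value $\eta=\max|\log c'|$ on every $v_n$. If $c|_{v_0}\ne\mathrm{id}$, then $\eta>0$. The $v_n$ accumulate at some $p$ and their lengths tend to $0$. Each $v_n$ contains a point with $c'=1$ (mean value theorem, as $c$ fixes the endpoints) and a point with $|\log c'|=\eta$. So $c'$ is discontinuous at $p$.

The size of $c$ must therefore decay along the orbit, and this has a price. Let $\theta_t$ be a smooth flow on $[0,1]$, conjugate on $(0,1)$ to $s\mapsto s+t$ on $\mathbb R$. Let $c$ act on $v_n$ as an affine copy of $\theta_{\delta_n}$. To commute with $c$, the map $a:v_n\to v_{n+1}$ must conjugate translation by $\delta_n$ to translation by $\delta_{n+1}$, so we compose the affine map with a copy of $s\mapsto\frac{\delta_{n+1}}{\delta_n}s$. If this multiplication is also a smooth flow on $[0,1]$, its log-derivative has size about $|\log(\delta_{n+1}/\delta_n)|$.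 Derivatives with modulus $\omega$ require, with $u_n=\log(1/\delta_n)$ and up to constants,
$$\delta_n\lesssim\omega(|v_n|),\qquad |u_{n+1}-u_n|\lesssim\omega(|v_n|).$$
If we had $\omega(r)=Cr$, the second condition would give $|u_n-u_0|\lesssim\sum_i|v_i|\le1$, so $\delta_n$ would stay bounded below, contradicting the first condition. In the Lipschitz class this scheme breaks down here. For $\omega(r)=r^\tau$ with $\tau<1$ and $|v_n|\approx1/(n\log^2n)$, the sum $\sum_{i\le n}\omega(|v_i|)$ is of order at least $n^{1-\tau}(\log n)^{-2\tau}$, much more than the $\log n$ we need. The function $\omega$ in (1) is chosen so that the budget suffices for all $\tau<1$ simultaneously.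

The plan is now visible: $c$ sits at the bottom of a hierarchy, on tiny intervals, and $F_2$ permutes these intervals by an action of finite depth built from shifts with orbits like $1/(n\log^2n)$. In the hierarchy the budget must be balanced at every level, which is the point of Section 8.

## 4. The modulus $\omega$ and the norm $N$

Put $L=1+\log(1/r)\ge1$, so $\omega(r)=e\cdot e^{-L+\sqrt L}$. As $\frac{d}{dL}(-L+\sqrt L)=-1+\frac1{2\sqrt L}<0$, the function $\omega$ is increasing on $[0,1]$. The ratio $\omega(r)/r=e^{\sqrt L}$ is nonincreasing in $r$. Also $\omega(r)\ge r$ and $\omega(1)=e$. For $r\in(0,1]$ this gives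
$$\omega(\lambda r)\ge\lambda\,\omega(r)\ (0<\lambda\le1),\qquad \omega(\min(1,\lambda r))\le\lambda\,\omega(r)\ (\lambda\ge1). \tag{2}$$
The first claim, and the second for $\lambda r\le1$, restate that $\omega(r)/r$ is nonincreasing. If $\lambda r>1$, then $\omega(1)\le\omega(r)/r\le\lambda\,\omega(r)$.

**Definition.** For a compact interval $K$ with $|K|\le1$ and an orientation-preserving $C^1$-diffeomorphism $f$ of $K$ let
$$N(f)=\sup_{x\ne y}\frac{|\log f'(x)-\log f'(y)|}{\omega(|x-y|)}.$$
Let $\mathcal D(K)$ be the set of $f\in\mathrm{Diff}^1_+(K)$ with $f'=1$ at both endpoints and $N(f)<\infty$.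

For $f\in\mathcal D(K)$, comparing with an endpoint gives $|\log f'|\le N(f)\,\omega(|K|)\le eN(f)$. Since $\exp$ is Lipschitz on bounded sets, $f'$ has modulus $O(\omega)$, so it is $\tau$-Hölder for all $\tau<1$. From $\log(fg)'=\log f'\circ g+\log g'$, $\log(f^{-1})'=-\log f'\circ f^{-1}$, and (2) applied to $|g(x)-g(y)|\le\min(1,\mathrm{Lip}(g)|x-y|)$, we get
$$N(fg)\le\max(1,\mathrm{Lip}\,g)\,N(f)+N(g),\qquad N(f^{-1})\le\max(1,\mathrm{Lip}\,f^{-1})\,N(f). \tag{3}$$
So $\mathcal D(K)$ is a group. An embedding of $G$ in $\mathcal D([0,1])$ is what Theorem 1 needs.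

**Lemma 4.** Let $K$ be a compact interval with $|K|\le1$.

(a) If $f\in\mathcal D(K)$ and $\alpha:K\to K'$ is increasing affine with $|K'|\le|K|$, then $N(\alpha f\alpha^{-1})\le\frac{|K|}{|K'|}N(f)$. Conjugation by a translation preserves $N$.

(b) Let $K_j\subset K$ be countably many compact intervals with disjoint interiors and $f_j\in\mathcal D(K_j)$ with $N(f_j)\le\varepsilon$. Let $f=f_j$ on $K_j$ and $f=\mathrm{id}$ elsewhere. Then $f\in\mathcal D(K)$ and $N(f)\le2\varepsilon$.

(c) If $f$ is an orientation-preserving $C^1$-diffeomorphism of $K$ and $\log f'$ is Lipschitz on $K$ with constant $\eta$, then $N(f)\le\eta|K|/\omega(|K|)$.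

*Proof.* (a) We have $\log(\alpha f\alpha^{-1})'=\log f'\circ\alpha^{-1}$, and $\alpha^{-1}$ multiplies distances by $\lambda=|K|/|K'|\ge1$. So differences at distance $r$ are at most $N(f)\,\omega(\lambda r)\le\lambda N(f)\,\omega(r)$, since $\lambda r\le|K|\le1$.

(b) Let $g=f_j'$ on $K_j$ and $g=1$ elsewhere. This is consistent, since $f_j'=1$ at endpoints. If $x,y$ lie in a common $K_j$, then $|\log g(x)-\log g(y)|\le\varepsilon\,\omega(|x-y|)$. Otherwise each of the two points either has $\log g=0$ or has an endpoint of its $K_j$ between $x$ and $y$. At that endpoint $\log g=0$, and $\omega$ is increasing, so in either case $|\log g|\le\varepsilon\,\omega(|x-y|)$ at that point. Hence $|\log g(x)-\log g(y)|\le2\varepsilon\,\omega(|x-y|)$ always, and $g$ is continuous. As $\int_{K_j}g=|K_j|$ for each $j$, summing over the countably many $K_j$ gives $f(x)=\min K+\int_{\min K}^xg$ for all $x\in K$. So $f$ is $C^1$ with $f'=g>0$, and $g=1$ at the endpoints of $K$.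

(c) $\eta r=\eta\frac{r}{\omega(r)}\omega(r)\le\eta\frac{|K|}{\omega(|K|)}\omega(r)$ for $r\le|K|$, as $r/\omega(r)$ is nondecreasing. $\square$

## 5. Tame groups and faithful actions of free products

**Definition.** A group $H$ with finite generating set $S$ is *tame* if for all $R\in\mathbb N$ and $\varepsilon>0$ there are a homomorphism $\rho:H\to\mathcal D([0,1])$ with $N(\rho(s))\le\varepsilon$ for $s\in S$, and a nondegenerate compact interval $P\subset(0,1)$, such that the intervals $\rho(g)P$ for $g\in B_R$ are pairwise disjoint and each $\rho(g)|_P$, $g\in B_R$, is a translation.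

*Example: $\mathbb Z$ is tame.* Section 6 provides a flow $\theta_t$ on $[0,1]$ with $\theta_t'=1$ at the endpoints, $\log\theta_t'$ Lipschitz with constant $C_0|t|$ for $|t|\le1$, and $\theta_t(x)=x+t/8$ for $x\in[\frac38,\frac58]$, $|t|\le1$. Given $R\ge1$ and $\varepsilon$, take $t\in(0,1/R]$ with $C_0t\le\varepsilon$, let the generator act as $\theta_t$, and let $P=[\frac12,\frac12+\nu]$ with $0<\nu<t/8$. By Lemma 4(c), $N(\theta_t)\le C_0t/\omega(1)\le\varepsilon$. For $|j|\le R$ the map $\theta_{jt}$ translates $P$ by $jt/8$, and these images are pairwise disjoint.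

**Proposition 5.** Let $H_1,\dots,H_n$ be tame, $Q=H_1*\cdots*H_n$, $1\ne w\in Q$, $\varepsilon>0$. Then there is a homomorphism $\rho:Q\to\mathcal D([0,1])$ with $N(\rho(s))\le\varepsilon$ for all generators $s\in\bigcup S_i$ and $\rho(w)\ne\mathrm{id}$.

Let us see the mechanism on $\mathbb Z*\mathbb Z=\langle a\rangle*\langle b\rangle$ with $w=aba^{-1}b^{-1}$. Take $P$ and a tame action of $\langle a\rangle$. Starting on $P$, the letter $b^{-1}$ acts on $P$, then $a^{-1}$ moves $P$ to $a^{-1}P$, then $b$ acts on $a^{-1}P$, and $a$ returns to $P$. Since $P$ and $a^{-1}P$ are disjoint, $b$ may act there by two independent copies of $\langle b\rangle$. On $P$, the word becomes $b^{[a^{-1}]}\,(b^{[1]})^{-1}$ in the free product of these copies, which is shorter than $w$.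

*Proof.* We use induction on the syllable length $k\ge1$ of $w$, for all finite families of tame groups simultaneously.

**Step 1.** *We separate one factor.* Let $H$ be the factor containing the first syllable of $w$ and $B$ the free product of the others (trivial if $n=1$). Write $w=h_0b_1h_1\cdots b_qh_q$ with $h_i\in H$, $1\ne b_i\in B$, $h_0\ne1$, and $h_i\ne1$ for $1\le i\le q-1$ (only $h_q$ may be $1$). Put $p_i=h_ih_{i+1}\cdots h_q$. Let $R\ge1$ be at least the sum of the word lengths of the $h_i$, so that all $p_i$ lie in the finite set $D=B_R$. Take a tame action $\rho$ of $H$ with generators of norm at most $\varepsilon$, with an interval $P$ for this $R$.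

**Step 2.** *The case $p_0\ne1$.* Let $B$ act trivially. Then $\rho(w)=\rho(p_0)$, which moves $P$ off itself.

**Step 3.** *When $p_0=1$, we pass to a shorter word.* Now $q\ge1$, since otherwise $w=h_0=p_0=1$. For $g\in D$ let $B^{(g)}$ be a copy of $B$ with isomorphism $b\mapsto b^{[g]}$. It is a free product of copies $H_j^{(g)}$ of the tame factors of $B$. Let
$$w'=b_1^{[p_1]}\cdots b_q^{[p_q]}\in *_{g\in D}B^{(g)}.$$
For $1\le i<q$ we have $p_i=h_ip_{i+1}\neq p_{i+1}$. So this form is reduced in $*_gB^{(g)}$, and $w'\ne1$. Relative to the factors $H_j^{(g)}$ no syllables merge, so the syllable length of $w'$ is $k$ minus the number of nontrivial $h_i$, which is less than $k$ because $h_0\ne1$.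

**Step 4.** *We implant the action for $w'$.* By induction with $\varepsilon|P|/2$ in place of $\varepsilon$, transported to $P$ by Lemma 4(a), there is an action $\rho'$ of $*_{g\in D}B^{(g)}$ on $P$ by elements of $\mathcal D(P)$, with generators of norm at most $\varepsilon/2$ and $\rho'(w')\ne\mathrm{id}$. For $b\in B$ let
$$\rho(b)=\rho(g)\,\rho'(b^{[g]})\,\rho(g)^{-1}\ \text{ on }\rho(g)P,\ g\in D,\qquad \rho(b)=\mathrm{id}\ \text{ elsewhere}.$$
The intervals $\rho(g)P$ are disjoint and preserved, so this is a homomorphism on $B$. As $\rho(g)|_P$ is a translation, each piece of a generator has norm at most $\varepsilon/2$, and Lemma 4(b) gives $N(\rho(s))\le\varepsilon$. Together with the action of $H$ this defines $\rho$ on $Q=H*B$.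

**Step 5.** *We evaluate $w$ on $P$.* Letters act from the right. First $\rho(h_q)|_P=\rho(p_q)|_P$. On $\rho(p_q)P$ the element $b_q$ acts as $\rho(p_q)\rho'(b_q^{[p_q]})\rho(p_q)^{-1}$, so $\rho(b_qh_q)|_P=\rho(p_q)\rho'(b_q^{[p_q]})$. Then $\rho(h_{q-1}b_qh_q)|_P=\rho(p_{q-1})\rho'(b_q^{[p_q]})$ because $h_{q-1}p_q=p_{q-1}$, and so on. Finally $\rho(w)|_P=\rho(p_0)\rho'(w')=\rho'(w')\ne\mathrm{id}$. $\square$

**Corollary 6.** A free product $Q$ of finitely many tame groups embeds in $\mathcal D([0,1])$.

*Proof.* The group $Q$ is countable; enumerate $Q\setminus\{1\}=\{w_1,w_2,\dots\}$. Choose disjoint $K_j\subset[0,1]$ with $|K_j|=2^{-j-1}$. Take $\rho_j$ from Proposition 5 for $w_j$ with $\varepsilon=2^{-j-1}$ and transport it to $K_j$. By Lemma 4(a) the generators then have norm at most $1$. By Lemma 4(b) these actions glue to an action on $[0,1]$ by elements of $\mathcal D([0,1])$, with generators of norm at most $2$. It is faithful since $w_j$ acts nontrivially on $K_j$. $\square$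

Thus the lower bound in Theorem 1 follows from the next statement, whose proof occupies Sections 6 to 10.

**Proposition 7.** For every finite set $X$ and every $d\ge0$, the group $F(X)\times\mathbb Z^d$ is tame, where $F(X)$ is the free group on $X$.

## 6. Translations and dilations as smooth flows on $[0,1]$

We need one coordinate on $(0,1)$ in which both $s\mapsto s+t$ and $s\mapsto\lambda s$ are smooth up to the endpoints. Choose an increasing $C^\infty$-diffeomorphism $U:\mathbb R\to(0,1)$ with
$$U(s)=\tfrac12+\tfrac s8\ (|s|\le2),\qquad U(s)=1-\tfrac1{\log s}\ (s\ge e^8),\qquad U(-s)=1-U(s).$$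
Such $U$ exists. On $[2,e^8]$ we need $U'$ to be positive and smooth, equal to $\frac18$ near $2$ and to $\frac1{s\log^2s}$ near $e^8$, with integral $U(e^8)-U(2)=\frac78-\frac34=\frac18$. Keeping the prescribed values only very near the two ends and taking tiny positive values in between, we get such a function with integral less than $\frac18$. Adding a suitable nonnegative bump supported in the interior makes the integral exactly $\frac18$. Extend to $s<0$ by symmetry.

Let $\mathcal X,\mathcal Y$ be the push-forwards under $U$ of $\partial_s$ and $s\partial_s$. Near $x=1$ put $y=1-x=1/\log s$, so $s=e^{1/y}$ and $\frac{dx}{ds}=\frac1{s\log^2s}=y^2e^{-1/y}$. Hence $\mathcal X=y^2e^{-1/y}\partial_x$ and $\mathcal Y=y^2\partial_x$ there. Near $x=0$ we have $x=1/\log|s|$ with $s<0$, so $\frac{dx}{ds}=\frac{x^2}{|s|}$, giving $\mathcal X=x^2e^{-1/x}\partial_x$ and $\mathcal Y=-x^2\partial_x$. So both extend to $C^\infty$ vector fields on $[0,1]$ whose value and first derivative vanish at the endpoints.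

Let $\theta_t$ be the time-$t$ flow of $\mathcal X$, that is, $s\mapsto s+t$. For $\delta,\delta'>0$ let $\psi_{\delta,\delta'}$ be the time-$\log(\delta'/\delta)$ flow of $\mathcal Y$, that is, $s\mapsto\frac{\delta'}\delta s$. In the coordinate $s$ one reads off, for all $a\in\mathbb R$,
$$\psi_{\delta,\delta'}\,\theta_{a\delta}\,\psi_{\delta,\delta'}^{-1}=\theta_{a\delta'},\qquad \psi_{\delta',\delta''}\,\psi_{\delta,\delta'}=\psi_{\delta,\delta''},\qquad \psi_{\delta,\delta}=\mathrm{id}. \tag{4}$$
All these maps have derivative $1$ at $0$ and $1$. If $\varphi^t$ is the flow of a field $Z\partial_x$, then $\partial_t\log(\varphi^t)'=Z'(\varphi^t)$. Integrating in $t$ and differentiating in $x$ gives $(\log(\varphi^t)')'=\int_0^tZ''(\varphi^\sigma)\,(\varphi^\sigma)'\,d\sigma$. For $|t|\le1$ this is at most $|t|\,\|Z''\|_\infty e^{\|Z'\|_\infty}$ in modulus. So there is a constant $C_0\ge1$ with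
$$|(\log\theta_t')'|\le C_0|t|\ \ (|t|\le1),\qquad |(\log\psi_{\delta,\delta'}')'|\le C_0|\log(\delta'/\delta)|\ \ (|\log(\delta'/\delta)|\le1). \tag{5}$$
Finally,
$$\theta_t(x)=x+\tfrac t8\qquad\text{for }x\in[\tfrac38,\tfrac58],\ |t|\le1, \tag{6}$$
since $x=\frac12+\frac s8$ with $|s|\le1$ and then $|s+t|\le2$.

## 7. A shift near the identity with an orbit of size $1/(n\log^2n)$

The map below is the building block for the permutation of intervals. It moves a chain of disjoint intervals affinely, is $O(1/T)$-close to the identity, and its chain has constant length on a central block of size $T$ and then decays as slowly as summability comfortably permits.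

**Lemma 8.** There are absolute constants $0<\kappa_0<\kappa_1$ and $C_1$ such that for every integer $T\ge1$ there are pairwise disjoint compact intervals $L_n\subset(0,1)$ $(n\in\mathbb Z)$ and $f_T\in\mathcal D([0,1])$ with $N(f_T)\le C_1/T$, $f_T$ mapping $L_n$ affinely onto $L_{n+1}$. Moreover
$$\ell_n:=|L_n|=\frac\kappa{2T}\,e^{-\Phi((|n|/T-1)_+)}\quad\text{with }\kappa\in[\kappa_0,\kappa_1],\qquad \Phi(z)=y+2\log(1+y),\ \ y=\tfrac12\log(1+z^2).$$

*Proof.* **Step 1.** *We collect estimates on $\Phi$.* We have $y'=\frac z{1+z^2}$ and $y''=\frac{1-z^2}{(1+z^2)^2}$, so $|y'|\le(1+z^2)^{-1/2}$ and $|y''|\le(1+z^2)^{-1}$. From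
$$\Phi'=y'\Bigl(1+\frac2{1+y}\Bigr),\qquad \Phi''=y''\Bigl(1+\frac2{1+y}\Bigr)-\frac{2y'^2}{(1+y)^2}$$
we get $|\Phi'|\le3(1+z^2)^{-1/2}$ and $|\Phi''|\le5(1+z^2)^{-1}=5e^{-2y}$. Since $e^{-\Phi}=e^{-y}(1+y)^{-2}$, the last bound equals $5(1+y)^2e^{-y}\cdot e^{-\Phi}\le10e^{-\Phi}$, because $(1+y)^2e^{-y}$ has maximum $4/e<2$ at $y=1$. For $z\ge1$ we have $e^{-\Phi(z)}\le\frac1{z(1+\log z)^2}$, whose integral over $[1,\infty)$ is $1$, so $\int_0^\infty e^{-\Phi}<\infty$.

Put $\gamma(s)=\Phi((|s|-1)_+)$. As $\Phi'(0)=0$, $\gamma$ is $C^1$ with Lipschitz derivative, $|\gamma'|\le3$, $\gamma'(s)\to0$ as $|s|\to\infty$, and $|\gamma''|\le10e^{-\gamma}$ almost everywhere.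

**Step 2.** *We define the density whose primitive carries the shift.* Let $\gamma_n=\gamma(n/T)$ and $D_n=\gamma_{n+1}-\gamma_n$, so $|D_n|\le3/T$. Fix a smooth nondecreasing $\chi:[0,1]\to[0,1]$ with $\chi=0$ on $[0,\frac12]$ and $\chi=1$ near $1$. For $n\in\mathbb Z$, $\sigma\in[0,1]$ put
$$\log q(n+\sigma)=\log(\kappa/T)-\gamma_n-D_n\chi(\sigma),$$
with $\kappa$ chosen so that $\int_{\mathbb R}q=1$. At $\sigma=1$ the right side equals $\log(\kappa/T)-\gamma_{n+1}$, and $\chi$ is constant near $0$ and near $1$, so $q$ is well defined and smooth.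

The number $\gamma_n+D_n\chi(\sigma)$ lies between $\gamma(n/T)$ and $\gamma((n+1)/T)$, so it differs from $\gamma(s/T)$, $s=n+\sigma$, by at most $3/T\le3$. As $\int e^{-\gamma(s/T)}\frac{ds}T=\int e^{-\gamma}$, the constant $\kappa$ lies between $\kappa_0=e^{-3}(\int e^{-\gamma})^{-1}$ and $\kappa_1=e^3(\int e^{-\gamma})^{-1}$. In particular this shows that the integral of $q$ is finite for each choice of $\kappa$, so the normalization is possible.

**Step 3.** *We define $f_T$ and $L_n$.* Let $V(s)=\int_{-\infty}^sq$, a diffeomorphism $\mathbb R\to(0,1)$. Put $f_T(V(s))=V(s+1)$, $f_T(0)=0$, $f_T(1)=1$, and $L_n=V([n,n+\frac12])$. On $[n,n+\frac12]$ the density $q$ is the constant $\frac\kappa Te^{-\gamma_n}$, so $V$ is affine there. Hence $f_T$ is affine from $L_n$ onto $L_{n+1}$, and $\ell_n=\frac\kappa{2T}e^{-\gamma_n}$ as stated.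

**Step 4.** *We bound $N(f_T)$.* We have
$$\log f_T'(V(n+\sigma))=\log\frac{q(n+1+\sigma)}{q(n+\sigma)}=-D_n-(D_{n+1}-D_n)\chi(\sigma).$$
This tends to $0$ at both ends, since $\gamma'\to0$. So $f_T$ is a $C^1$-diffeomorphism of $[0,1]$ with derivative $1$ at $0$ and $1$. The derivative of $\log f_T'$ with respect to $x=V(s)$ is at most $|D_{n+1}-D_n|\,\|\chi'\|_\infty/q(n+\sigma)$ in modulus. The second difference satisfies
$$|D_{n+1}-D_n|\le T^{-2}\operatorname*{ess\,sup}_{[n/T,(n+2)/T]}|\gamma''|\le10e^6\,T^{-2}e^{-\gamma_n},$$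
because $\gamma\ge\gamma_n-6$ on that interval. And $q(n+\sigma)\ge\frac\kappa Te^{-\gamma_n-3}$. So $\log f_T'$ is $C_1/T$-Lipschitz with $C_1=10e^9\|\chi'\|_\infty/\kappa_0$, and $r\le\omega(r)$ gives $N(f_T)\le C_1/T$. $\square$

The cancellation of $e^{-\gamma_n}$ in Step 4 is the reason for the estimate $|\gamma''|\le10e^{-\gamma}$.

Since $\Phi$ is nondecreasing on $[0,\infty)$, $\ell_n=\ell_{-n}$ is nonincreasing in $|n|$, and $\ell_n=\ell_0$ for $|n|\le T$. With $b=\ell_0=\kappa/2T\le1$,
$$\frac b{(1+n)(1+\log(1+n))^2}\le\ell_n\le\frac1{1+n}\qquad(n\ge0). \tag{7}$$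
For the left inequality, $(n/T-1)_+\le n$ and $1+n^2\le(1+n)^2$, so $\ell_n\ge be^{-\Phi(n)}$ with $e^{-\Phi(n)}\ge\frac1{(1+n)(1+\log(1+n))^2}$. For the right one, $L_0,\dots,L_n$ are disjoint in $[0,1]$ with lengths at least $\ell_n$.

## 8. Accumulated change against required decay

Section 3 asked for $u\ge\log(1/|v|)$, roughly, while $u$ may change by at most $\varepsilon\,\omega(|v|)$ per step. In a hierarchy the intervals are $v=\alpha_n(v')$ with $\alpha_n:[0,1]\to L_n$ affine and $v'$ an interval of the next level, of length $r$. Walking from $0$ to $n$ accumulates $\varepsilon\sum\omega(\ell_ir)$. This is large only if $n$ is huge compared with $1/r$; for $n$ moderate and $r$ tiny it is negligible. In the latter regime the inner level must already supply a large $u'(v')$. A polynomial in $\log(1/r)$ turns out to be the right demand, with a degree that increases inwards. For $A\ge1$ let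
$$\Theta_A(r)=A\,(1+\log(1/r))^A,\qquad r\in(0,1].$$

**Lemma 9.** With $(\ell_n)$ as in Lemma 8 (some $T$), given an integer $m\ge0$, $A\ge1$ and $\varepsilon\in(0,1)$, there is $A'\ge1$ such that for all $r\in(0,1]$ and all integers $n\ge0$
$$\Theta_{A'}(r)+\varepsilon\sum_{m<i\le n}\omega(\ell_ir)\ \ge\ \Theta_A(\ell_nr). \tag{8}$$

*Proof.* Put $\lambda=1+\log(1/r)\ge1$ and $\mu=1+\log(1+n)\ge1$.

**Step 1.** *We bound the right side of (8) from above.* By (7), $\log(1/\ell_n)\le\log\frac1b+(\mu-1)+2\log\mu\le C_2\mu$ with $C_2=3+\log(1/b)$. So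
$$\Theta_A(\ell_nr)\le A(\lambda+C_2\mu)^A\le A(1+C_2)^A\lambda^A\mu^A.$$

**Step 2.** *We bound the sum from below.* By (7), $\frac1{\ell_ir}\ge1+i$, so
$$\omega(\ell_ir)=\ell_ir\exp\sqrt{1+\log\tfrac1{\ell_ir}}\ \ge\ rb\,\frac{e^{\sqrt{\log(1+i)}}}{(1+i)(1+\log(1+i))^2}.$$
Let $n\ge2m+2$ and keep only integers $i\in[n/2,n]$. There are at least $n/2$ of them, all greater than $m$, and $\frac{n/2}{1+n}\ge\frac14$. Hence
$$\sum_{m<i\le n}\omega(\ell_ir)\ge\tfrac14\,rb\,\mu^{-2}e^{\sqrt{\log(1+n/2)}}.$$
As $1+\frac n2\ge\frac{1+n}2$, we have $\log(1+n/2)\ge\mu-1-\log2$. For all large $\mu$, $\sqrt{\mu-1-\log2}-2\log\mu-\log4\ge\frac12\sqrt{\mu-1}$. So there is $n_1$ such that the sum is at least $rb\,e^{\frac12\sqrt{\mu-1}}$ for all $n\ge\max(n_1,2m+2)$.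

**Step 3.** *We fix the border between the two regimes.* Let $C_3=\bigl|\log\frac{A(1+C_2)^A}{\varepsilon b}\bigr|$. Choose $K\ge1$ so large that $\mu\ge K$ implies $n\ge\max(n_1,2m+2)$ and
$$\tfrac12\sqrt{\mu-1}\ \ge\ \mu^{1/4}+2A\log\mu+C_3.$$

**Step 4.** *If $\mu\ge K\lambda^4$, the sum alone suffices.* Then $\mu\ge K$ and $\lambda\le\mu^{1/4}\le\mu$, so $\frac12\sqrt{\mu-1}\ge(\lambda-1)+A\log\lambda+A\log\mu+C_3$. Since $r=e^{1-\lambda}$,
$$\varepsilon rb\,e^{\frac12\sqrt{\mu-1}}\ge\varepsilon b\,e^{C_3}\lambda^A\mu^A\ge A(1+C_2)^A\lambda^A\mu^A\ge\Theta_A(\ell_nr).$$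

**Step 5.** *If $\mu<K\lambda^4$, the inner level alone suffices.* Then $\Theta_A(\ell_nr)\le A(1+C_2)^AK^A\lambda^{5A}\le\Theta_{A'}(r)$ with $A'=\max\bigl(5A,\,A(1+C_2)^AK^A\bigr)$. $\square$

## 9. Comb-like actions of free groups

**Definition.** Let $X$ be a finite set, $\varepsilon\in(0,\frac14]$, $A\ge1$. An *$(\varepsilon,A)$-configuration* for $X$ consists of:

- maps $\rho(x)\in\mathcal D([0,1])$, $x\in X$, with $N(\rho(x))\le\varepsilon$ (so $F(X)$ acts via $\rho$);
- a countable family $\mathcal V$ of pairwise disjoint nondegenerate compact intervals in $(0,1)$, such that every $\rho(x)$ permutes $\mathcal V$ and is affine on each $v\in\mathcal V$;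
- a base interval $J\in\mathcal V$ and a function $u:\mathcal V\to\mathbb R$ with (u1) $u(v)\ge\Theta_A(|v|)$ for all $v\in\mathcal V$, and (u2) $|u(\rho(x)v)-u(v)|\le\varepsilon\,\omega(|v|)$ for all $x\in X$, $v\in\mathcal V$.

For a finite $W\subset F(X)$ it is *$W$-good* if for all $w\in W$: $|\rho(w)J|=|J|$, $u(\rho(w)J)=u(J)$, and $\rho(w)J\ne J$ if $w\ne1$.

The $\mathcal V$ are the intervals on which the central elements will act, with size $e^{-u(v)}$.

*Example with one generator.* Let $X=\{a\}$, $R\ge1$, $m=R$, and choose an integer $T\ge\max(m,C_1/\varepsilon)$. Put $\rho(a)=f_T$, let $\alpha_n:[0,1]\to L_n$ be increasing affine, $J'=[\frac13,\frac23]$, $\mathcal V=\{\alpha_n(J'):n\in\mathbb Z\}$ and $J=\alpha_0(J')$. With $A'$ from Lemma 9 let $u(\alpha_n(J'))=\Theta_{A'}(\frac13)+\varepsilon\sum_{m<i\le|n|}\omega(\ell_i/3)$. Then (u1) is (8) with $r=\frac13$. Moving from $n$ to $n+1$ changes $u$ by at most one summand, which (u2) permits. For $|e|\le R$ the interval $\rho(a^e)J=\alpha_e(J')$ has the same length and the same $u$ as $J$, since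 $|e|\le m\le T$. So the configuration is good for $\{a^e:|e|\le R\}$.

*Example with two generators.* For $X=\{a,b\}$ take a shift $a=f_T$ with intervals $L_n$, and inside $L_0$ only, let $b$ act as an affine copy of another shift $f_{T'}$ with intervals $L'_j$ and affine maps $\alpha_j'$. Outside $L_0$, $b$ is the identity. The intervals are $v_{n,j}=\alpha_n\alpha'_j([\frac13,\frac23])$, and $J=v_{0,0}$. Then $a:v_{n,j}\mapsto v_{n+1,j}$, while $b:v_{0,j}\mapsto v_{0,j+1}$ and $b$ fixes $v_{n,j}$ for $n\ne0$. This comb separates $J$ from $\rho(a^e)J=v_{e,0}$ and $\rho(b^e)J=v_{0,e}$. But $aba^{-1}$ sends $J$ to $v_{-1,0}$, then leaves it there, then returns it to $J$. To separate longer words, $b$ must also act on $L_n$ for $n\ne0$, by maps independent of its action on $L_0$. So inside the $L_n$ we need a configuration for the independent letters $(b,n)$, $|n|\le m$, and this is the recursion. The set of letters grows, but the number of syllables drops.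

For $k\ge1$, $M\subset X$, $R\ge1$ let $W_R(X;k,M)$ be the set of $w\in F(X)$ whose syllable form $x_1^{e_1}\cdots x_l^{e_l}$ ($x_i\in X$, $x_i\ne x_{i+1}$, $e_i\ne0$) has all $|e_i|\le R$ and either $l\le k-1$, or $l=k$ and all $x_i\in M$.

**Proposition 10.** For all $X,k,M,R,\varepsilon,A$ as above there is a $W_R(X;k,M)$-good $(\varepsilon,A)$-configuration for $X$.

*Proof.* Fix $R$. We induct on $(k,|M|)$ lexicographically, for all $X,\varepsilon,A$ simultaneously.

**Step 1.** *The case $M=\varnothing$.* We have $W_R(X;1,\varnothing)=\{1\}$: take $\rho(x)=\mathrm{id}$ for all $x$, $\mathcal V=\{J\}$, $J=[\frac13,\frac23]$, $u(J)=\Theta_A(\frac13)$. For $k\ge2$, $W_R(X;k,\varnothing)=W_R(X;k-1,X)$, which is covered by induction.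

**Step 2.** *For $M\ne\varnothing$, we build the new configuration from a smaller one.* Let $a\in M$ and $m=kR$. Choose an integer $T\ge\max(m,C_1/\varepsilon)$ and take $f_T,L_n,\ell_n$ from Lemma 8. Let $\alpha_n:[0,1]\to L_n$ be increasing affine. Let $A'$ be given by Lemma 9 for $(m,A,\varepsilon)$, put $\varepsilon'=\varepsilon\ell_0/2\le\frac14$, and
$$X'=(X\setminus\{a\})\times\{-m,\dots,m\},\qquad M'=(M\setminus\{a\})\times\{0\}.$$
Since $|M'|<|M|$, there is by induction a $W_R(X';k,M')$-good $(\varepsilon',A')$-configuration $(\rho',\mathcal V',J',u')$ for $X'$. Define: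

- $\rho(a)=f_T$; for $y\in X\setminus\{a\}$, $\rho(y)=\alpha_n\rho'(y,n)\alpha_n^{-1}$ on $L_n$ for $|n|\le m$, and $\rho(y)=\mathrm{id}$ elsewhere;
- $\mathcal V=\{\alpha_n(v'):n\in\mathbb Z,\ v'\in\mathcal V'\}$ and $J=\alpha_0(J')$;
- $u(\alpha_n(v'))=u'(v')+\varepsilon\sum_{m<i\le|n|}\omega(\ell_i|v'|)$.

**Step 3.** *We check the maps and the intervals.* $N(\rho(a))\le C_1/T\le\varepsilon$. For $|n|\le m\le T$ we have $\ell_n=\ell_0$, so the piece of $\rho(y)$ on $L_n$ has norm at most $\varepsilon'/\ell_0$ by Lemma 4(a), and $N(\rho(y))\le2\varepsilon'/\ell_0=\varepsilon$ by Lemma 4(b). Since $f_T$ is affine from $L_n$ onto $L_{n+1}$, $f_T\alpha_n=\alpha_{n+1}$. So $\rho(a)$ sends $\alpha_n(v')$ affinely to $\alpha_{n+1}(v')$. The map $\rho(y)$ sends $\alpha_n(v')$ affinely to $\alpha_n(\rho'(y,n)v')$ if $|n|\le m$, and is the identity on it otherwise. Both permute $\mathcal V$, whose members are disjoint.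

**Step 4.** *We check (u1).* We have $|\alpha_n(v')|=\ell_{|n|}r$ with $r=|v'|$, and $u'(v')\ge\Theta_{A'}(r)$. So (u1) is exactly (8).

**Step 5.** *We check (u2).* First take $y\in X\setminus\{a\}$. If $|n|\le m$, the sum in $u$ is empty, so the change is that of $u'$, at most
$$\varepsilon'\omega(|v'|)\le\frac{\varepsilon'}{\ell_0}\,\omega(\ell_0|v'|)\le\varepsilon\,\omega(|\alpha_n(v')|)$$
by (2). If $|n|>m$, nothing changes. Now take $a$. Passing from $n\ge m$ to $n+1$ adds $\varepsilon\,\omega(\ell_{n+1}|v'|)\le\varepsilon\,\omega(\ell_n|v'|)=\varepsilon\,\omega(|\alpha_n(v')|)$. Passing from $n<-m$ to $n+1$ removes $\varepsilon\,\omega(\ell_{|n|}|v'|)=\varepsilon\,\omega(|\alpha_n(v')|)$. For $-m\le n<m$ nothing changes.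

**Step 6.** *We reduce a word $w$ to a word $w'$ of the inner level.* Let $w\in W_R(X;k,M)$ and write $w=a^{e_0}b_1a^{e_1}\cdots b_qa^{e_q}$ with nontrivial reduced words $b_i$ in $X\setminus\{a\}$ and $e_i\ne0$ for $1\le i\le q-1$. Put $p_i=e_i+\cdots+e_q$. There are at most $k$ syllables and each exponent is at most $R$ in modulus, so $|p_i|\le kR=m$. Let $b^{[n]}$ denote $b$ with each letter $y$ replaced by $(y,n)$. Since $\rho(a)^e\alpha_n=\alpha_{n+e}$, and $\rho(b)\alpha_n=\alpha_n\rho'(b^{[n]})$ for $|n|\le m$, applying letters from the right gives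
$$\rho(w)J=\alpha_{p_0}\bigl(\rho'(w')J'\bigr),\qquad w'=b_1^{[p_1]}\cdots b_q^{[p_q]}.$$
Since $p_i\ne p_{i+1}$ for $1\le i<q$, adjacent blocks use different letters of $X'$. So this form of $w'$ is reduced, and its syllables correspond exactly to the non-$a$ syllables of $w$, with the same exponents. If $w$ has an $a$-syllable, $w'$ has at most $k-1$ syllables. If not, $w'=w^{[0]}$, and when it has $k$ syllables all its letters lie in $M'$. In all cases $w'\in W_R(X';k,M')$.

**Step 7.** *We check goodness.* As $|p_0|\le m\le T$, $|\rho(w)J|=\ell_{p_0}|\rho'(w')J'|=\ell_0|J'|=|J|$. The sum in $u$ is empty for $|n|\le m$, so $u(\rho(w)J)=u'(\rho'(w')J')=u'(J')=u(J)$. Let $w\ne1$. If $p_0\ne0$, then $\rho(w)J\subset L_{p_0}$ is disjoint from $J\subset L_0$. If $p_0=0$, then $q\ge1$, since otherwise $w=a^{e_0}=a^{p_0}=1$. So $w'\ne1$, $\rho'(w')J'\ne J'$, and $\rho(w)J\ne J$. $\square$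

## 10. $F(X)\times\mathbb Z^d$ is tame

*Proof of Proposition 7.* Let $H=F(X)\times\mathbb Z^d$ with generators $X\cup\{c_1,\dots,c_d\}$, and let $R\ge1$, $\varepsilon>0$ (the case $R=0$ follows from $R=1$).

**Step 1.** *We fix the parameters.* Fix $a_1,\dots,a_d\in(0,1]$ linearly independent over $\mathbb Q$. Choose $\varepsilon_1\in(0,\frac14]$ with $(2+2C_0)\varepsilon_1\le\varepsilon$ and $2eC_0\varepsilon_1\le\log2$, and $A\ge\max(1,\log\frac1{\varepsilon_1},\log R)$. By Proposition 10 with $k=2R$, exponent bound $2R$ and $M=X$, take an $(\varepsilon_1,A)$-configuration that is good for the ball of radius $2R$ in $F(X)$. Put $\delta(v)=e^{-u(v)}$. By (u1), $u(v)\ge A(1+\log\frac1{|v|})$, so $\delta(v)\le e^{-A}|v|$. With (u2) this gives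
$$\delta(v)\le\varepsilon_1|v|\le\varepsilon_1\omega(|v|),\quad \delta(v)\le1,\quad R\,\delta(v)\le1,\quad \Bigl|\log\frac{\delta(\rho(x)v)}{\delta(v)}\Bigr|\le\varepsilon_1\omega(|v|)\le1. \tag{9}$$

**Step 2.** *We define the action.* Let $\alpha_v:[0,1]\to v$ be increasing affine. Define, with the identity off $\bigcup\mathcal V$,
$$\hat c_i|_v=\alpha_v\,\theta_{a_i\delta(v)}\,\alpha_v^{-1},\qquad \Psi_x|_v=\alpha_v\,\psi_{\delta(v),\delta(\rho(x)v)}\,\alpha_v^{-1},\qquad \hat x=\rho(x)\circ\Psi_x.$$

**Step 3.** *We check that $H$ acts.* Since $\rho(x)$ is increasing affine from $v$ onto $\rho(x)v$, we have $\rho(x)\alpha_v=\alpha_{\rho(x)v}$ and $\hat x|_v=\alpha_{\rho(x)v}\psi_{\delta(v),\delta(\rho(x)v)}\alpha_v^{-1}$. By the first identity in (4), on $v$,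
$$\hat x\hat c_i=\alpha_{\rho(x)v}\,\psi_{\delta(v),\delta(\rho(x)v)}\,\theta_{a_i\delta(v)}\,\alpha_v^{-1}=\alpha_{\rho(x)v}\,\theta_{a_i\delta(\rho(x)v)}\,\psi_{\delta(v),\delta(\rho(x)v)}\,\alpha_v^{-1}=\hat c_i\hat x.$$
Off $\bigcup\mathcal V$ this is clear, as $\hat c_i=\mathrm{id}$ there and $\hat x$ preserves this set. The $\hat c_i$ commute with each other, as $\theta$ is a flow. As $F(X)$ is free, this defines an action of $H$. By (4), $\psi_{\delta,\delta'}^{-1}=\psi_{\delta',\delta}$, so inverses of generators have the same form, and composing letter by letter, for all $w\in F(X)$,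
$$\hat w|_v=\alpha_{\rho(w)v}\,\psi_{\delta(v),\delta(\rho(w)v)}\,\alpha_v^{-1}. \tag{10}$$

**Step 4.** *We bound the norms of the generators.* By (5), $\log(\hat c_i|_v)'$ is $C_0\delta(v)/|v|$-Lipschitz. Lemma 4(c) and (9) give $N(\hat c_i|_v)\le C_0\delta(v)/\omega(|v|)\le C_0\varepsilon_1$, and Lemma 4(b) gives $\hat c_i\in\mathcal D([0,1])$ with $N(\hat c_i)\le2C_0\varepsilon_1\le\varepsilon$. In the same way $\log(\Psi_x|_v)'$ is $C_0\varepsilon_1\omega(|v|)/|v|$-Lipschitz, so $N(\Psi_x|_v)\le C_0\varepsilon_1$ and $N(\Psi_x)\le2C_0\varepsilon_1$. Hence $\mathrm{Lip}\,\Psi_x\le e^{2eC_0\varepsilon_1}\le2$, and (3) gives $N(\hat x)\le2N(\rho(x))+N(\Psi_x)\le(2+2C_0)\varepsilon_1\le\varepsilon$.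

**Step 5.** *We choose $P$ and see that $B_R$ acts on it by translations.* Let $\delta=\delta(J)$ and $P=\alpha_J([\frac12,\frac12+\nu])$ with $0<\nu\le\frac18$ and $\nu<\frac\delta8\bigl|\sum_i(z_i-z_i')a_i\bigr|$ for all distinct $z,z'\in\mathbb Z^d$ with $|z|_1,|z'|_1\le R$. This is possible, since there are finitely many such pairs and the $a_i$ are independent over $\mathbb Q$. For $|z|_1\le R$ we have $\hat c^{\,z}|_J=\alpha_J\theta_{\delta z\cdot a}\alpha_J^{-1}$ with $|\delta z\cdot a|\le R\delta\le1$. By (6) it is a translation on $P$, by $\frac\delta8z\cdot a$ in the coordinate of $\alpha_J$. By the choice of $\nu$ the intervals $\hat c^{\,z}P\subset J$, $|z|_1\le R$, are pairwise disjoint. Now let $g=(w,z)\in B_R$. Then $w$ has length at most $R$, so goodness gives $|\rho(w)J|=|J|$ and $\delta(\rho(w)J)=\delta(J)$. By (10) and $\psi_{\delta,\delta}=\mathrm{id}$, $\hat w|_J=\alpha_{\rho(w)J}\alpha_J^{-1}$ is a translation. Hence $\hat g|_P=\hat w\,\hat c^{\,z}|_P$ is a translation.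

**Step 6.** *We check disjointness.* Let $(w,z)\ne(w',z')$ in $B_R$. If $w=w'$, then $z\ne z'$ and the images of $P$ are disjoint by Step 5. If $w\ne w'$, then $w^{-1}w'$ is a nontrivial element of the ball of radius $2R$, so $\rho(w^{-1}w')J\ne J$. So $\rho(w)J$ and $\rho(w')J$ are distinct, hence disjoint, members of $\mathcal V$, and they contain the two images of $P$. Thus $H$ is tame. $\square$

## 11. The embedding of $(F_2\times\mathbb Z)*\mathbb Z$

*Proof of Theorem 1.* By Proposition 7 the groups $F_2\times\mathbb Z$ and $\mathbb Z$ are tame, so $G$ embeds in $\mathcal D([0,1])$ by Corollary 6. All derivatives there have modulus $O(\omega)$ and so are $\tau$-Hölder for every $\tau<1$. Affine conjugation carries this to any compact $I$. Hence $\operatorname{CritReg}(G)\ge1+\tau$ for all $\tau<1$, that is, $\operatorname{CritReg}(G)\ge2$. Section 2 gives the non-embedding statements, the inequality $\operatorname{CritReg}(G)\le2$, and that $2$ is not attained. $\square$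

## 12. Direct products of free products: proof of Theorem 2

**Step 1.** *We embed every $Q$ with modulus $O(\omega)$.* Each $Q_j$ embeds in $\mathcal D([0,1])$ by Proposition 7 and Corollary 6. We may assume $|I|=1$. Let the $Q_j$ act on disjoint subintervals of $I$, transported by affine maps; by Lemma 4(a),(b) the product $Q$ acts by elements of $\mathcal D(I)$, faithfully. So $\operatorname{CritReg}(Q)\ge2$.

**Step 2.** *The case of critical regularity $2$.* Suppose some $Q_j$ has at least two nontrivial factors, one of them with $r\ge2$ and $d\ge1$. That factor contains $F_2\times\mathbb Z$. All factors are torsion-free, so another factor contains $\mathbb Z$. Subgroups of distinct factors generate their free product, so $Q_j$ contains $(F_2\times\mathbb Z)*\mathbb Z$. By Section 2, $Q$ does not embed in $\mathrm{Diff}^{1+bv}_+(I)$, and therefore $\operatorname{CritReg}(Q)=2$ is not attained.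

**Step 3.** *We reduce the remaining case to free products of free abelian groups.* Otherwise every $Q_j$ is either a single group $F_r\times\mathbb Z^d$, or a free product of groups each of which is free ($d=0$) or free abelian ($r\le1$). A free group is a free product of copies of $\mathbb Z$. So $Q$ is a finite direct product of groups of the form $E=\mathbb Z^{d_1}*\cdots*\mathbb Z^{d_n}$ with $d_i\ge1$. Letting the direct factors act on disjoint subintervals, it suffices to embed such an $E$ in the group of $C^\infty$-diffeomorphisms of $[0,1]$ infinitely tangent to the identity at $0$ and $1$.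

**Step 4.** *For one nontrivial element we find a nontrivial Möbius word close to the identity.* Fix $1\ne w\in E$ with reduced form $w=z_1\cdots z_l$, $0\ne z_k\in\mathbb Z^{d_{i_k}}$, $i_k\ne i_{k+1}$. Fix injective homomorphisms $\beta_i:\mathbb Z^{d_i}\to\mathbb R$ (send a basis to reals independent over $\mathbb Q$), distinct real numbers $p_1,q_1,\dots,p_n,q_n$, and vector fields $X_i=(x-p_i)(x-q_i)\partial_x$. In the coordinate $\zeta=\frac{x-p_i}{x-q_i}$ on $\mathbb{RP}^1$ one computes $X_i\zeta=(p_i-q_i)\zeta$. So $\exp(\tau X_i)$ is $\zeta\mapsto e^{(p_i-q_i)\tau}\zeta$, a hyperbolic one-parameter subgroup of $PSL_2(\mathbb R)$ with fixed points $p_i,q_i$. Let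
$$M(t)=\exp\bigl(t\beta_{i_1}(z_1)X_{i_1}\bigr)\cdots\exp\bigl(t\beta_{i_l}(z_l)X_{i_l}\bigr).$$

For large $t$, $M(t)\ne1$ by ping-pong. Take disjoint neighborhoods $U_i$ of $\{p_i,q_i\}$ not covering $\mathbb{RP}^1$. Outside $U_i$ the quantity $|\zeta|$ is bounded above and below, so for $|\tau|$ large $\exp(\tau X_i)(\mathbb{RP}^1\setminus U_i)\subset U_i$. For $t$ large all $|t\beta_{i_k}(z_k)|$ are large. A point outside $\bigcup U_i$ is then sent by the last factor into $U_{i_l}$, by the next one into $U_{i_{l-1}}$, and finally by $M(t)$ into $U_{i_1}$. So $M(t)$ moves it.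

For small $t>0$, we use analyticity. Lifting the one-parameter groups to $SL_2(\mathbb R)$, the entries of $M(t)$ are real-analytic functions of $t\in\mathbb R$. If $M(t)=\pm\mathrm{Id}$ for a sequence $t\to0^+$, the off-diagonal entries and the difference of the diagonal entries would vanish identically. Then $M(t)$ would be trivial in $PSL_2(\mathbb R)$ for all $t$, contradicting the case of large $t$. So $M(t)\ne1$ for all small $t>0$. A nontrivial Möbius map fixes at most two points, so $M(t)$ is not the identity on any nonempty open interval.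

**Step 5.** *We cut off to get compactly supported actions of $E$.* Let $\phi$ be a smooth function compactly supported in $(-2,2)$ with $\phi=1$ on $[-1,1]$. Let $z\in\mathbb Z^{d_i}$ act as the time-$t\beta_i(z)$ flow of $\phi X_i$. For each $i$ this is an action of $\mathbb Z^{d_i}$, so together they give an action of $E$. For small $t>0$ the total displacement along the flow lines used in $w$ is less than $\frac12$. So, starting in $[-\frac12,\frac12]$, these flow lines stay in $[-1,1]$, where $\phi X_i=X_i$. Hence $w$ acts on $[-\frac12,\frac12]$ as $M(t)$, nontrivially. As $t\to0$, the standard generators tend to the identity in $C^\infty$, with supports in a fixed compact subset of $(-2,2)$.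

**Step 6.** *We glue these actions to a faithful smooth one.* Enumerate $E\setminus\{1\}=\{w_1,w_2,\dots\}$ and take disjoint nondegenerate compact intervals $K_j\subset(0,1)$. Transport the action for $w_j$ affinely from $[-2,2]$ to $K_j$, with $t=t_j$ so small that each standard generator $f_j$, extended by the identity, satisfies $\|f_j-\mathrm{id}\|_{C^j([0,1])}\le2^{-j}$. This is possible because the affine change multiplies each derivative of order at most $j$ by a constant depending only on $|K_j|$ and the order. Let $E$ act by these actions on $\bigcup K_j$ and trivially elsewhere. Each generator is $f=\mathrm{id}+\sum_j(f_j-\mathrm{id})$. For each $r$ the terms with $j\ge r$ are at most $2^{-j}$ in $C^r$, so the sum converges in every $C^r$ and $f$ is $C^\infty$. The supports are disjoint, so $|f'-1|\le\frac12$, and $f$ is a $C^\infty$-diffeomorphism of $[0,1]$. Each partial sum vanishes near $0$ and $1$, so all derivatives of $f-\mathrm{id}$ vanish there. The relations of $E$ hold on each $K_j$, so $E$ acts, and faithfully, since $w_j$ is nontrivial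 on $K_j$. Hence $Q$ embeds in $\mathrm{Diff}^\infty_+(I)$ and $\operatorname{CritReg}(Q)=\infty$. $\square$
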